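\title{Multiple zeta values and odd shifted log-sine integrals at $\pi/3$}

\begin{abstract}
We prove that every multiple zeta value of weight $k$ and depth $d$ is a $\mathbb{Q}$-linear combination of the numbers $\pi^{2m}\,\mathrm{SLs}(k_1,\dots,k_n)$, where $\mathrm{SLs}$ is the shifted log-sine integral at $\pi/3$, the $k_i\ge3$ are odd, $n\le d$ and $2m+k_1+\dots+k_n=k$. Both kinds of numbers are written as values of rational linear functionals on a free associative algebra that acts on paths through the Lie algebra of mixed Tate motives over $\mathbb{Q}(e^{\pi i/3})$. A parity argument for $z\mapsto 1/z$ places the log-sine functionals in the space that contains the zeta functionals, and a $3$-adic determinant shows that they form a basis of it.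
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{index} is a tuple $\mathbf{k}=(k_1,\dots,k_n)$ of positive integers; its \emph{weight} is $k_1+\dots+k_n$ and its \emph{depth} is $n$. It is \emph{admissible} if $k_n\ge2$, and the empty index $\emptyset$ is admissible of weight $0$ and depth $0$. The multiple zeta value of an admissible index is
\[
\zeta(k_1,\dots,k_n)=\sum_{0<m_1<\dots<m_n}\frac{1}{m_1^{k_1}\cdots m_n^{k_n}},\qquad \zeta(\emptyset)=1,
\]
and it is said to have the weight and the depth of its index. Let $A(\theta)=\log\left|2\sin\frac{\theta}{2}\right|$. For $\sigma\in\mathbb{R}$ and $k_1,\dots,k_n\ge2$ the \emph{shifted log-sine integral} is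
\[
\mathrm{SLs}(\mathbf{k};\sigma)=\int_0^{\sigma}\int_0^{\theta_n}\cdots\int_0^{\theta_2}\prod_{u=1}^{n}(\theta_u-\sigma)^{k_u-2}A(\theta_u)\,d\theta_1\cdots d\theta_n,\qquad \mathrm{SLs}(\emptyset;\sigma)=1 .
\]
It converges because the singularities of $A$ are logarithmic. We write $\mathrm{SLs}(\mathbf{k})=\mathrm{SLs}(\mathbf{k};\pi/3)$, and for $k,d\ge0$ we put
\[
S'_{k,d}=\left\{\pi^{2m}\,\mathrm{SLs}(k_1,\dots,k_n)\ \middle|\ 2m+k_1+\dots+k_n=k,\ m\ge0,\ d\ge n\ge0,\ k_i\ge3 \text{ odd}\right\}.
\]
The following statement is posed as a conjecture in \cite{Umezawa}.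

\begin{theorem}\label{thm:main}
Every multiple zeta value of weight $k$ and depth $d$ is a $\mathbb{Q}$-linear combination of elements of $S'_{k,d}$.
\end{theorem}

The two families of numbers are built from the same material. A multiple zeta value of depth $d$ is an iterated integral from $0$ to $1$ of the forms $dz/z$ and $d\log(1-z)$, in which $d\log(1-z)$ occurs $d$ times. On the unit circle $A(\theta)=\log|1-e^{i\theta}|$ and $i\,d\theta=dz/z$, so $\mathrm{SLs}(k_1,\dots,k_n)$ is an iterated integral of the same forms along the arc from $1$ to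
\[
\rho=e^{\pi i/3},
\]
and it contains the function $\log|1-z|$ exactly $n$ times. This explains why $n$ is compared with the depth. The endpoint is special because $1-\rho=\rho^{-1}$; in particular $A(\pi/3)=0$.

The set $S'_{k,d}$ is small. There are $2^{k-2}$ admissible indices of weight $k\ge2$, while the number of tuples $(m;k_1,\dots,k_n)$ of total weight $k$ is the coefficient of $t^ks^n$ in
\[
\frac{1}{1-t^2}\cdot\frac{1}{1-s(t^3+t^5+\cdots)}=\frac{1}{1-t^2-st^3}.
\]
For example, $S'_{3,d}=\{\mathrm{SLs}(3)\}$ for $d\ge1$ and $S'_{4,d}=\{\pi^4\}$, so the theorem puts $\zeta(3)$ and $\zeta(1,2)$ on one rational line and the four values of weight $4$ in $\mathbb{Q}\pi^4$. In general $n\equiv k \pmod 2$, so that $S'_{k,d}=S'_{k,d-1}$ when $d\ge1$ and $d\not\equiv k\pmod 2$.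

In depth one the theorem follows from a Fourier series (Section~\ref{sec:depthone}), which suggests that it holds in general. Two obstacles stand in the way. First, $\rho$ is not rational, and an iterated integral that ends at $\rho$ has no evident reason to lie in the same space as the multiple zeta values. Second, once the odd log-sine integrals are placed in that space, one has to invert a matrix that is not triangular.

\subsection*{The method}
Real numbers are hard to compare directly, so we compare linear functionals. Let $\mathcal{U}=\mathbb{Q}\langle\sigma_2,\sigma_3,\dots\rangle$ be the free associative algebra on symbols $\sigma_r$ of weight $r$. Mixed Tate motives over $\mathbb{Q}(\rho)$ provide an action of $\mathcal{U}$ on generating series of iterated integrals, together with one element $u$ of the completion of $\mathcal{U}\otimes\mathbb{C}$ such that each number of weight $k$ above equals $(2\pi i)^kf(u)$ for a functional $f\colon\mathcal{U}\to\mathbb{Q}$. A rational linear relation between functionals gives the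 same relation between numbers. Only this implication is used, so the proof is unconditional. The functional of a multiple zeta value of weight $k$ and depth $d$ lies in the space $V_{k,d}$ of functionals supported on words in $\sigma_3,\sigma_5,\dots$ of weight at most $k$ and length at most $d$. The symmetry $z\mapsto1/z$ shows that the functionals of the odd log-sine integrals also lie in $V_{k,d}$ (Proposition~\ref{prop:odd}), and a determinant that is $\pm1$ modulo $3$ shows that they form a basis (Proposition~\ref{prop:basis}).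

The external inputs are the category of mixed Tate motives over a number field and the motivic path torsors of $\mathbb{P}^1\setminus\{0,1,\infty\}$, from \cite{DG} and \cite{Deligne}, and Borel's computation of the ranks of $K$-groups. They are recalled in Sections~\ref{sec:lie} and~\ref{sec:paths}.

\section{Depth one}\label{sec:depthone}

Let $\mathrm{Li}_r(z)=\sum_{m\ge1}z^m/m^r$, and for odd $r\ge3$ put
\[
\kappa_r=1-\frac{\operatorname{Re}\mathrm{Li}_r(\rho)}{\zeta(r)} .
\]
Let $v_3$ be the $3$-adic valuation and $\mathbb{Z}_{(3)}=\{q\in\mathbb{Q}: v_3(q)\ge0\}$.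

\begin{lemma}\label{lem:kappa}
For odd $r\ge3$ we have $\kappa_r=1-\frac12(1-2^{1-r})(1-3^{1-r})$. Moreover $\kappa_r\ne0$ and $1/\kappa_r\in3\mathbb{Z}_{(3)}$.
\end{lemma}

\begin{proof}
Since $\sum_{\eta^N=1}\eta^m$ is $N$ if $N\mid m$ and $0$ otherwise, $\sum_{\eta^N=1}\mathrm{Li}_r(\eta)=N^{1-r}\zeta(r)$. For $N=2$ and $N=3$ this shows that $-1$ contributes $(2^{1-r}-1)\zeta(r)$ and that the two primitive cube roots of unity contribute $(3^{1-r}-1)\zeta(r)$. The case $N=6$ then gives
\[
\frac{2\operatorname{Re}\mathrm{Li}_r(\rho)}{\zeta(r)}=6^{1-r}-1-(2^{1-r}-1)-(3^{1-r}-1)=(1-2^{1-r})(1-3^{1-r}).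
\]
Write $r=2h+1$ with $h\ge1$. Then $\kappa_r=\frac12(1+4^{-h})+\frac12\,9^{-h}4^{-h}(4^h-1)$. The first summand lies in $\mathbb{Z}_{(3)}$. Since $0<4^h-1<3^{2h}$, we have $v_3(4^h-1)\le 2h-1$, so the second summand has negative valuation. Hence $v_3(\kappa_r)\le-1$.
\end{proof}

\begin{proposition}\label{prop:depthone}
For $r=2h+1\ge3$,
\[
(-1)^{h+1}\frac{\mathrm{SLs}(r)}{(r-2)!}=\kappa_r\,\zeta(r)+\sum_{j=1}^{h-1}\frac{(-1)^j}{(2j)!}\Big(\frac{\pi}{3}\Big)^{2j}\zeta(r-2j).
\]
\end{proposition}

\begin{proof}
Let $\sigma=\pi/3$. Taylor's formula with integral remainder for $\cos m\theta$ reads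
\[
\int_0^\sigma\frac{(\sigma-\theta)^{2h-1}}{(2h-1)!}\cos m\theta\,d\theta=\frac{(-1)^h}{m^{2h}}\Big(\cos m\sigma-\sum_{j=0}^{h-1}(-1)^j\frac{(m\sigma)^{2j}}{(2j)!}\Big).
\]
The series $A(\theta)=-\sum_{m\ge1}\frac{\cos m\theta}{m}$ converges in $L^2(0,2\pi)$ and may be integrated term by term. As $(\theta-\sigma)^{2h-1}=-(\sigma-\theta)^{2h-1}$, the number $\mathrm{SLs}(r)/(r-2)!$ is the sum over $m$ of the displayed quantities divided by $m$, namely $(-1)^h\big(\operatorname{Re}\mathrm{Li}_r(\rho)-\sum_{j=0}^{h-1}(-1)^j\frac{\sigma^{2j}}{(2j)!}\zeta(r-2j)\big)$. The term $j=0$ combines with $\operatorname{Re}\mathrm{Li}_r(\rho)$ to $-\kappa_r\zeta(r)$.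
\end{proof}

With $\kappa_3=\frac23$ and $\kappa_5=\frac{29}{54}$ this gives
\[
\zeta(3)=\tfrac32\,\mathrm{SLs}(3),\qquad \zeta(5)=\tfrac{9}{58}\,\pi^2\,\mathrm{SLs}(3)-\tfrac{9}{29}\,\mathrm{SLs}(5).
\]
Since $\kappa_r\neq0$, induction on $r$ proves Theorem~\ref{thm:main} for $\zeta(r)$ with $r$ odd. For even $r$ we have $S'_{r,1}=\{\pi^r\}$, and the theorem is the familiar fact $\zeta(r)\in\mathbb{Q}\pi^r$.

Three features of this computation persist in all depths. The system is triangular with respect to the power of $\pi$. The diagonal coefficients are the $\kappa_r$. And the parity of $r$ decides which part of the polylogarithm occurs: for odd $r$ the real part, which is a rational multiple of $\zeta(r)$, whereas for $r=2$ term-by-term integration gives $\mathrm{SLs}(2)=-\sum_m m^{-2}\sin\frac{m\pi}{3}=-\operatorname{Im}\mathrm{Li}_2(\rho)$.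

\section{Iterated integrals}\label{sec:integrals}

In this section both kinds of numbers are written as linear forms evaluated on generating series.

\subsection{Series in two letters}
Let $R$ be a commutative $\mathbb{Q}$-algebra and $R\langle\langle X,Y\rangle\rangle$ the algebra of noncommutative power series, graded by the number of letters (the \emph{degree}). A word $w$ in the dual letters $x,y$ is a linear form on series: $\langle w,T\rangle$ is the coefficient of the corresponding word in $T$. The shuffle product of words is defined by $1\mathbin{\sqcup\!\sqcup}w=w\mathbin{\sqcup\!\sqcup}1=w$ and $va\mathbin{\sqcup\!\sqcup}wb=(v\mathbin{\sqcup\!\sqcup}wb)a+(va\mathbin{\sqcup\!\sqcup}w)b$ for letters $a,b$. A series $T$ is \emph{group-like} if $\langle1,T\rangle=1$ and $\langle v\mathbin{\sqcup\!\sqcup}w,T\rangle=\langle v,T\rangle\langle w,T\rangle$ for all words $v,w$. It is a \emph{Lie series} if each homogeneous component is a linear combination of iterated commutators of letters. The group-like series form a group, and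 they are the exponentials of the Lie series. In particular $1+\epsilon g$ with $\epsilon^2=0$ is group-like if and only if $g$ is a Lie series, and a Lie series is killed by the shuffle product of two nonempty words. These notions do not change under a linear change of the two letters.

Suppose that a complex $1$-form on a manifold is attached to each dual letter. For a piecewise smooth path $\gamma$ let $\int_\gamma\omega_1\cdots\omega_n$ be the integral of $\omega_1(s_1)\cdots\omega_n(s_n)$ over $s_1<\dots<s_n$. The \emph{Chen series} $S_\gamma=\sum_w(\int_\gamma w)\,w$ is group-like, and $S_{\alpha\beta}=S_\alpha S_\beta$, where $\alpha\beta$ means first $\alpha$, then $\beta$.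

\subsection{The punctured line}\label{ss:line}
Let $\mathbb{P}^\circ=\mathbb{P}^1\setminus\{0,1,\infty\}$, with letters $e_0,e_1$ attached to $dz/z$ and $dz/(z-1)=d\log(1-z)$; we use the same symbols for the dual letters. The series $S_\gamma$ depends only on the homotopy class of $\gamma$. Paths may also start or end at the tangent vectors $t_0=\partial_z$ at $0$ and $t_1=-\partial_z$ at $1$, both pointing into the interval $(0,1)$. If $\gamma$ starts at $t_1$ and ends at $b$, let $z$ vary in a small disc around $1$ slit along $[1,\infty)$, let $S_{z\to b}$ be the series of the path that joins $\gamma$ inside the slit disc and then follows it, and put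
\begin{equation}\label{eq:reg}
S_\gamma=\lim_{z\to1}\exp\big(\log(1-z)\,e_1\big)\,S_{z\to b},
\end{equation}
with the principal logarithm. At $t_0$ one uses $\exp(\log(z)e_0)$, and at the end of a path one multiplies on the right by the inverse factor.

The limit exists along any approach in the slit disc. Indeed, $S_{z\to b}$ solves $dS=-\big(e_0\frac{dz}{z}+e_1\frac{dz}{z-1}\big)S$. The substitution $S=h(z)\exp(-\log(1-z)e_1)$ turns this into $dh=[h,e_1]\frac{dz}{z-1}-e_0h\frac{dz}{z}$, which is solved degree by degree by $h=1+h_1+h_2+\cdots$ with $h_n$ holomorphic and $h_n(1)=0$. So $S_{z\to b}=h(z)\exp(-\log(1-z)e_1)\Phi$ with $\Phi$ constant, and the limit \eqref{eq:reg} is $\Phi$, because each coefficient of $h-1$ is $O(|1-z|)$ and conjugation by $\exp(\log(1-z)e_1)$ only multiplies by powers of $\log(1-z)$. The same holds at $0$ with $e_0,e_1$ and $z,1-z$ exchanged.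

Let $\mathbf{k}=(k_1,\dots,k_d)$ be admissible of weight $k$. Expanding $\frac{dz}{z-1}=-\sum_{m\ge1}z^{m-1}dz$ and integrating successively gives $\zeta(\mathbf{k})=(-1)^d\int_{0\to1}e_1e_0^{k_1-1}\cdots e_1e_0^{k_d-1}$. Reversing the path reverses the word and multiplies by $(-1)^k$. Let $\alpha$ be the straight path from $t_1$ to $t_0$ and $w_{\mathbf{k}}=e_0^{k_d-1}e_1\cdots e_0^{k_1-1}e_1$. This word is empty, or it begins with $e_0$ (because $k_d\ge2$) and ends with $e_1$. The regularizing factors only change coefficients of words that begin with $e_1$ or end with $e_0$. Hence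
\begin{equation}\label{eq:mzvint}
\zeta(\mathbf{k})=(-1)^{d+k}\langle w_{\mathbf{k}},S_\alpha\rangle .
\end{equation}

\subsection{The arc}\label{ss:arc}
From $1-e^{i\theta}=2\sin\frac\theta2\,e^{i(\theta-\pi)/2}$ we get $\log(1-e^{i\theta})=A(\theta)+\frac{i}{2}(\theta-\pi)$ for $0<\theta<\pi$, with the principal branch. On the circle $d\log(1-z)=dA+\frac12\,d\log z$, so the form that restricts to $dA$ is $d\log(1-z)-\frac12\,d\log z$. We therefore change letters:
\[
X=e_0+\tfrac12e_1,\qquad Y=e_1,\qquad e_0\frac{dz}{z}+e_1\frac{dz}{z-1}=X\frac{dz}{z}+Y\Big(d\log(1-z)-\tfrac12\,d\log z\Big).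
\]
On the circle the dual letters $x$ and $y$ stand for $i\,d\theta$ and $dA$.

Let $\gamma$ be the path from $t_1$ to $\rho$ in the upper half plane, and let $z_\varepsilon=e^{i\varepsilon}$. Take the limit \eqref{eq:reg} along the circle and remove the constant $-\frac{\pi i}{2}$ from the logarithm:
\begin{equation}\label{eq:hatS}
\widehat S:=\exp\big(\tfrac{\pi i}{2}Y\big)S_\gamma=\lim_{\varepsilon\to0}\exp\big(\tfrac{i\varepsilon}{2}Y\big)\exp\big(A(\varepsilon)Y\big)S_{z_\varepsilon\to\rho}=\lim_{\varepsilon\to0}\exp\big(A(\varepsilon)Y\big)S_{z_\varepsilon\to\rho}.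
\end{equation}
The series under the last limit is the Chen series, for the forms $dx$ and $dy$ on $\mathbb{C}^2$, of the path $p_\varepsilon$ that consists of the segment from $(0,0)$ to $(0,A(\varepsilon))$ followed by the curve $(i(\theta-\varepsilon),A(\theta))$, $\varepsilon\le\theta\le\pi/3$. The $y$-coordinate of its endpoint is $A(\pi/3)=0$, so
\begin{equation}\label{eq:yzero}
\langle y,\widehat S\rangle=0 .
\end{equation}

\subsection{The linear forms $L_{\mathbf{k}}$}
We need a linear form that extracts $\mathrm{SLs}(\mathbf{k})$ from $\widehat S$. For $\mathbf{k}=(k_1,\dots,k_n)$ with all $k_u\ge2$ put $m_u=k_u-2$, and let $x^j$ be the word $x\cdots x$ of degree $j$. Define $Q_\emptyset=1$, $Q_{j_1\dots j_u}=(Q_{j_1\dots j_{u-1}}\mathbin{\sqcup\!\sqcup}x^{j_u}\mathbin{\sqcup\!\sqcup}y)\,x$, and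
\[
L_{\mathbf{k}}=\sum_{0\le j_u\le m_u}(-1)^{j_1+\dots+j_n}\,x^{m_1-j_1}\mathbin{\sqcup\!\sqcup}\cdots\mathbin{\sqcup\!\sqcup}x^{m_n-j_n}\mathbin{\sqcup\!\sqcup}Q_{j_1\dots j_n},\qquad L_\emptyset=1 .
\]
Thus $L_{\mathbf{k}}$ has integer coefficients and is homogeneous of $y$-degree $n$ and $x$-degree $\sum_u(k_u-1)$, hence of degree $\sum_uk_u$.

\begin{lemma}\label{lem:L}
Let $p=(x(t),y(t))$, $0\le t\le1$, be a piecewise smooth path in $\mathbb{C}^2$ with $p(0)=0$ and Chen series $S_p$ for $dx,dy$. Then
\begin{equation}\label{eq:Lint}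
L_{\mathbf{k}}(S_p)=\int_{t_1<\dots<t_n}\prod_{u=1}^n\frac{(x(1)-x(t_u))^{m_u}}{m_u!}\,y(t_u)\,dx(t_u).
\end{equation}
Moreover, with $K=\sum_uk_u$,
\begin{equation}\label{eq:Larc}
L_{\mathbf{k}}(\widehat S)=(-1)^K\,i^{K-n}\,\frac{\mathrm{SLs}(\mathbf{k})}{\prod_u(k_u-2)!}.
\end{equation}
\end{lemma}

\begin{proof}
Let $S(t)$ be the Chen series of $p|_{[0,t]}$. Then $\langle x^j,S(t)\rangle=x(t)^j/j!$, $\langle y,S(t)\rangle=y(t)$, shuffles go to products, and $\langle wx,S(t)\rangle=\int_0^t\langle w,S(s)\rangle\,dx(s)$. By induction on $u$, $\langle Q_{j_1\dots j_u},S(t)\rangle$ is the integral of $\prod_{i\le u}\frac{x(t_i)^{j_i}}{j_i!}y(t_i)\,dx(t_i)$ over $t_1<\dots<t_u<t$. Now \eqref{eq:Lint} follows from $\frac{(a-b)^m}{m!}=\sum_j(-1)^j\frac{a^{m-j}}{(m-j)!}\frac{b^j}{j!}$.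

Apply \eqref{eq:Lint} to $p_\varepsilon$. The segment does not contribute, since $dx=0$ on it. On the curve, $x(1)-x(t)=-i(\theta-\frac\pi3)$, $y=A(\theta)$ and $dx=i\,d\theta$. So $L_{\mathbf{k}}(S_{p_\varepsilon})$ is $\prod_u\big((-1)^{m_u}i^{m_u+1}/m_u!\big)$ times the integral of the integrable function $\prod_u(\theta_u-\frac\pi3)^{m_u}A(\theta_u)$ over $\varepsilon<\theta_1<\dots<\theta_n<\frac\pi3$. Let $\varepsilon\to0$.
\end{proof}

The reason for shifting by the \emph{endpoint} in the definition of $\mathrm{SLs}$ is the following factorization, in which the index is simply cut in two.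

\begin{lemma}\label{lem:factor}
Let $T,T'$ be group-like series over a commutative $\mathbb{Q}$-algebra $R$ with $\langle y,T\rangle=0$ and $\langle x,T'\rangle=0$. Then
\[
L_{\mathbf{k}}(TT')=\sum_{j=0}^nL_{(k_1,\dots,k_j)}(T)\,L_{(k_{j+1},\dots,k_n)}(T').
\]
\end{lemma}

\begin{proof}
Truncate all series above a degree $N\ge\sum_uk_u$. The pair $(\log T,\log T')$ ranges over the $R$-points of a finite-dimensional $\mathbb{Q}$-vector space, because $\langle y,T\rangle=\langle y,\log T\rangle$ and $\langle x,T'\rangle=\langle x,\log T'\rangle$. The claim is a polynomial identity with rational coefficients on this space, so it suffices to prove it for $R=\mathbb{R}$.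

Let $\Gamma_N$ be the group of real truncated group-like series. It is generated by the elements $e^{aX}$, $e^{bY}$ with $a,b\in\mathbb{R}$. This is clear for $N=1$. For $N\ge2$, the kernel of $\Gamma_N\to\Gamma_{N-1}$ consists of the elements $1+g$ with $g$ a Lie polynomial of degree $N$. For $Z_i\in\{X,Y\}$ the iterated group commutator $(e^{aZ_1},(e^{Z_2},\dots,(e^{Z_{N-1}},e^{Z_N})))$ equals $1+a[Z_1,[Z_2,\dots,[Z_{N-1},Z_N]]]$ in $\Gamma_N$, and such brackets span the Lie polynomials of degree $N$. So the generated subgroup contains the kernel, and induction on $N$ applies. Consequently every element of $\Gamma_N$ is the truncated Chen series of a piecewise linear path in $\mathbb{R}^2$.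

Let $T=S_p$ and $T'=S_q$, where $p,q$ start at $0$. Apply \eqref{eq:Lint} to the concatenation $pq$ and split the domain according to the number $j$ of the $t_u$ that lie on $p$. The total $x$-displacement of $q$ is $\langle x,T'\rangle=0$, so for $t_u$ on $p$ the factor $x(1)-x(t_u)$ is the one computed on $p$ alone. The total $y$-displacement of $p$ is $\langle y,T\rangle=0$, so for $t_u$ on $q$ the factor $y(t_u)$ is the $y$-coordinate along $q$; the factor $x(1)-x(t_u)$ involves only $q$ in any case.
\end{proof}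

A linear form is determined by its values on Chen series of real paths, since the word $Z_1\cdots Z_N$ is the coefficient of $a_1\cdots a_N$ in $e^{a_1Z_1}\cdots e^{a_NZ_N}$. For $n=1$ the right side of \eqref{eq:Lint} is $\langle yx^{k-1},S_p\rangle$, because $(x(1)-x(t))^m/m!$ is the $m$-fold iterated integral of $dx$ over $[t,1]$. Hence $L_{(k)}=yx^{k-1}$. Put
\[
P_r=\operatorname{ad}(X)^{r-1}Y\qquad(r\ge1).
\]

\begin{lemma}\label{lem:dual}
For $\mathbf{k}=(k_1,\dots,k_n)$ and $s_1,\dots,s_n\ge2$ we have $L_{\mathbf{k}}(P_{s_1}\cdots P_{s_n})=\prod_i(-1)^{k_i-1}\delta_{k_i,s_i}$.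
\end{lemma}

\begin{proof}
The coefficient of $YX^{s-1}$ in $P_s$ is $(-1)^{s-1}$, which is the case $n=1$. For $n\ge2$ apply Lemma~\ref{lem:factor} over $\mathbb{Q}[\epsilon_1,\dots,\epsilon_n]/(\epsilon_i^2)$ to $T=\prod_{i<n}(1+\epsilon_iP_{s_i})$ and $T'=1+\epsilon_nP_{s_n}$, which have no linear terms because $s_i\ge2$. The coefficient of $\epsilon_1\cdots\epsilon_n$ is $\sum_jL_{(k_1,\dots,k_j)}(P_{s_1}\cdots P_{s_{n-1}})L_{(k_{j+1},\dots,k_n)}(P_{s_n})$, and by $y$-degree only $j=n-1$ contributes.
\end{proof}

\section{The motivic Lie algebra of $\mathbb{Q}(\rho)$}\label{sec:lie}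

Let $F=\mathbb{Q}(\rho)\subset\mathbb{C}$ and let $c$ be its nontrivial automorphism. We construct the symbols $\sigma_r$ and determine how $c$ acts on them.

\subsection{Mixed Tate motives}
The category $MT(F)$ of \cite{DG} is a $\mathbb{Q}$-linear Tannakian category with simple objects $\mathbb{Q}(n)$, $n\in\mathbb{Z}$. Each object $H$ has a weight filtration $W$ such that $\mathrm{gr}^W_{-2n}H$ is a sum of copies of $\mathbb{Q}(n)$. The group $\mathrm{Ext}^1(\mathbb{Q}(0),\mathbb{Q}(n))$ is $0$ for $n\le0$, it is $F^\times\otimes\mathbb{Q}$ for $n=1$ (the Kummer classes), and it is $K_{2n-1}(F)\otimes\mathbb{Q}$ for $n\ge2$, naturally in $F$. By Borel's theorem, for a number field with $r_1$ real and $r_2$ complex places, $K_{2n-1}\otimes\mathbb{Q}$ has dimension $r_1+r_2$ for odd $n\ge3$ and $r_2$ for even $n\ge2$.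

The canonical fiber functor is $\omega(H)=\bigoplus_n\omega_n(H)$, $\omega_n(H)=\mathrm{Hom}(\mathbb{Q}(n),\mathrm{gr}^W_{-2n}H)$. It identifies $MT(F)$ with the representations of $\mathrm{Aut}^\otimes(\omega)=\mathbb{G}_m\ltimes U_F$. Here $\mu\in\mathbb{G}_m$ acts on $\omega_n$ by $\mu^n$, the group $U_F$ is pro-unipotent, and its Lie algebra is $\mathfrak{u}_F=\prod_{n\ge1}\mathfrak{u}_{F,n}$, where $\mathfrak{u}_{F,n}$ maps $\omega_m$ to $\omega_{m+n}$. On an extension $E$ of $\mathbb{Q}(0)$ by $\mathbb{Q}(n)$ only $\mathfrak{u}_{F,n}$ can act nontrivially, and $\tau\in\mathfrak{u}_{F,n}$ acts by a map $\omega_0(E)=\mathbb{Q}\to\omega_n(E)=\mathbb{Q}$, that is, by a number. This pairing identifies the degree $n$ part of the (topological) abelianization with the dual of $\mathrm{Ext}^1(\mathbb{Q}(0),\mathbb{Q}(n))$.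

The space $\mathfrak{u}_{F,1}$, dual to $F^\times\otimes\mathbb{Q}$, is infinite-dimensional, and it will act trivially on our objects. We discard it. Let $\mathcal{M}\subset MT(F)$ be the full subcategory of objects on which $\mathfrak{u}_{F,1}$ acts as $0$; a pro-object is said to lie in $\mathcal{M}$ under the same condition. The subcategory $\mathcal{M}$ is stable under subquotients, tensor products and duals. Its group is $G=\mathbb{G}_m\ltimes U$, where $\mathfrak{u}=\operatorname{Lie}U=\prod_n\mathfrak{u}_n$ is the quotient of $\mathfrak{u}_F$ by the closed ideal generated by $\mathfrak{u}_{F,1}$.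

\begin{lemma}\label{lem:gens}
We have $\mathfrak{u}_1=0$, and each $\mathfrak{u}_n$ is finite-dimensional. For $n\ge2$ the space $\mathfrak{u}^{\mathrm{ab}}_n$ is one-dimensional. If $\sigma_n\in\mathfrak{u}_n$ lifts a generator of $\mathfrak{u}_n^{\mathrm{ab}}$ for each $n\ge2$, then each $\mathfrak{u}_n$ is spanned by brackets of the $\sigma_j$.
\end{lemma}

\begin{proof}
By definition $\mathfrak{u}_1=0$. For $n\ge2$ every extension of $\mathbb{Q}(0)$ by $\mathbb{Q}(n)$ lies in $\mathcal{M}$, so $\mathfrak{u}_n^{\mathrm{ab}}$ is dual to $K_{2n-1}(F)\otimes\mathbb{Q}$, which has dimension $1$ because $r_1=0$ and $r_2=1$. By induction on $n$ the space $\sum_{a+b=n}[\mathfrak{u}_a,\mathfrak{u}_b]$ is finite-dimensional, hence closed, and spanned by brackets of the $\sigma_j$. Its quotient in $\mathfrak{u}_n$ is $\mathfrak{u}_n^{\mathrm{ab}}$.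
\end{proof}

\subsection{Conjugation}
Base change $c^*$ along $c$ is a tensor autoequivalence of $MT(F)$ with $c^*\mathbb{Q}(n)=\mathbb{Q}(n)$, so $\omega\circ c^*=\omega$. It induces a degree-preserving involution $\tau\mapsto\tau^c$ of $\mathfrak{u}_F$: the element $\tau^c$ acts on $\omega(H)$ as $\tau$ acts on $\omega(c^*H)$. The involution preserves $\mathfrak{u}_{F,1}$, so $c^*$ preserves $\mathcal{M}$ and the involution descends to $\mathfrak{u}$. On $\mathfrak{u}_n^{\mathrm{ab}}$ it is dual to the action of $c$ on $K_{2n-1}(F)\otimes\mathbb{Q}$. The pullback $j^*$ and the transfer $j_*$ for $\mathbb{Q}\subset F$ satisfy $j_*j^*=2$ and $j^*j_*=1+c$, so the invariants of $c$ are $K_{2n-1}(\mathbb{Q})\otimes\mathbb{Q}$. By Borel's theorem with $r_1=1$, $r_2=0$, this space has dimension $1$ for odd $n\ge3$ and $0$ for even $n$. Thus the involution is $(-1)^{n-1}$ on the line $\mathfrak{u}_n^{\mathrm{ab}}$. Replacing a lift $\sigma_n$ by $\frac12(\sigma_n+(-1)^{n-1}\sigma_n^c)$, we fix generators as in Lemma~\ref{lem:gens} with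
\begin{equation}\label{eq:sigmac}
\sigma_n^c=(-1)^{n-1}\sigma_n\qquad(n\ge2).
\end{equation}

Let $\mathfrak{l}$ be the free graded Lie algebra on symbols $\sigma_2,\sigma_3,\dots$, with the involution given by \eqref{eq:sigmac}, and let $\mathcal{U}=\mathbb{Q}\langle\sigma_2,\sigma_3,\dots\rangle$ be its enveloping algebra. The map $\mathfrak{l}\to\mathfrak{u}$ is surjective in each degree and commutes with the involutions, and $\mathfrak{l}$ and $\mathcal{U}$ act through it on $\omega(H)$ for $H$ in $\mathcal{M}$. We do not need to know whether $\mathfrak{u}$ is free. A word $\sigma_{r_1}\cdots\sigma_{r_n}$ has \emph{length} $n$ and \emph{weight} $\sum_ir_i$.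

\section{The action on paths}\label{sec:paths}

\subsection{Path torsors}\label{ss:torsors}
A \emph{base point} is an $F$-point of $\mathbb{P}^\circ$ or a nonzero tangent vector over $F$ at $0$ or $1$. We use the following facts from \cite{DG,Deligne}.
\begin{itemize}
\item[(a)] For base points $a,b$ there is a motivic torsor $\Pi_{a,b}$ of paths from $a$ to $b$, given by a commutative algebra $\mathcal{O}(\Pi_{a,b})$ of ind-objects of $MT(F)$, with composition morphisms $\Pi_{a,b}\times\Pi_{b,b'}\to\Pi_{a,b'}$. Write $\Pi^\omega_{a,b}=\operatorname{Spec}\omega(\mathcal{O}(\Pi_{a,b}))$. Its coordinate ring is graded in degrees $\le0$ with degree $0$ part $\mathbb{Q}$. The maps $z,1-z\colon\mathbb{P}^\circ\to\mathbb{G}_m$ give $H_1(\mathbb{P}^\circ)=\mathbb{Q}(1)^2$ and a basis $e_0,e_1$ of $\omega(H_1(\mathbb{P}^\circ))$ dual to $d\log z$, $d\log(1-z)$, and $\operatorname{Lie}\Pi^\omega_{a,a}$ is the completed free Lie algebra on its degree one part $\mathbb{Q}e_0\oplus\mathbb{Q}e_1$.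
\item[(b)] The torsors are functorial for the morphisms $z$, $1-z\colon\mathbb{P}^\circ\to\mathbb{G}_m$ and $\iota=1/z\colon\mathbb{P}^\circ\to\mathbb{P}^\circ$, and $c^*\Pi_{a,b}=\Pi_{c(a),c(b)}$. The torsor of paths from $a$ to $b$ on $\mathbb{G}_m$ is, up to sign, the Kummer class of $b/a$, where a tangent vector $\lambda\partial$ at $0$ counts as $\lambda$.
\item[(c)] If $t$ is tangential at $p\in\{0,1\}$, local monodromy is a morphism $\mathbb{Q}(1)\to\operatorname{Lie}\Pi_{t,t}$ that maps to $e_p$ in $H_1$.
\item[(d)] Let $\omega_B$ be the Betti fiber functor for $F\subset\mathbb{C}$ and $\mathrm{comp}\colon\omega_B\otimes\mathbb{C}\to\omega\otimes\mathbb{C}$ the comparison isomorphism. A topological path $\gamma$ from $a$ to $b$ is a rational point of the Betti realization of $\Pi_{a,b}$, and $\mathrm{comp}(\gamma)=S_\gamma$, the series of Section~\ref{ss:line}, under the identification described next.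
\end{itemize}

A $\mathbb{G}_m$-fixed point of $\Pi^\omega_{a,b}$ is a graded homomorphism from the coordinate ring to $\mathbb{Q}$, so by (a) there is exactly one, $1_{a,b}$. By uniqueness $1_{a,b}1_{b,b'}=1_{a,b'}$, and these points are respected by the maps in (b). Conjugation by $1_{a,b}$ is graded and is the identity on $H_1$, so it matches the elements $e_0,e_1$ at $a$ and at $b$. We therefore identify each $\Pi^\omega_{a,b}=\Pi^\omega_{a,a}1_{a,b}$ with the group-like series in $\mathcal{A}=\mathbb{Q}\langle\langle e_0,e_1\rangle\rangle$, and the dual of its coordinate ring with a copy $\mathcal{A}_{a,b}$ of $\mathcal{A}$. Composition becomes multiplication of series, and $1_{a,b}$ becomes $1$.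

The vector spaces $\mathcal{A}_{a,b}$ are all the same, but the actions of $\mathfrak{u}_F$ on them differ. They satisfy the Leibniz rule $\tau(PP')=\tau(P)P'+P\tau(P')$ for $P\in\mathcal{A}_{a,b}$, $P'\in\mathcal{A}_{b,b'}$, and points of $U_F$ preserve group-like series. Applying this to $1+\epsilon\tau$ shows that $\tau(1_{a,b})$ is a Lie series, homogeneous of degree $n$ if $\tau\in\mathfrak{u}_{F,n}$. The image of the local monodromy in (c) has degree one and maps to $e_p$, so it is spanned by $e_p$. Hence $U_F$ fixes $e_p\in\mathcal{A}_{t,t}$ for $t$ tangential at $p$. Finally, $z$ and $1-z$ are defined over $\mathbb{Q}$, so the identification with series is compatible with $c^*$: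
\begin{equation}\label{eq:cstar}
\tau \text{ acts on } \mathcal{A}_{c(a),c(b)} \text{ as } \tau^c \text{ acts on } \mathcal{A}_{a,b}.
\end{equation}

\begin{lemma}\label{lem:samepuncture}
If $t,t'$ are tangential at the same $p\in\{0,1\}$ and $\tau\in\mathfrak{u}_{F,n}$ with $n\ge2$, then $\tau(1_{t,t'})=0$.
\end{lemma}

\begin{proof}
Apply $\tau$ to $e_p1_{t,t'}=1_{t,t'}e_p$. The Lie polynomial $g=\tau(1_{t,t'})$ of degree $n$ satisfies $e_pg=ge_p$. If a word $w$ occurs in $g$, then $e_pw$ occurs in $ge_p$, so $w=w'e_p$ and $e_pw'$ occurs in $g$. Repeating this $n$ times shows $w=e_p^n$. A Lie polynomial of degree $n\ge2$ vanishes when the other letter is set to $0$, so $e_p^n$ does not occur.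
\end{proof}

\begin{lemma}\label{lem:inM}
The torsors $\Pi_{a,b}$ with $a,b\in\{t_0,t_1,\rho\}$ lie in $\mathcal{M}$.
\end{lemma}

\begin{proof}
Let $\tau\in\mathfrak{u}_{F,1}$ and $b\in\{t_0,\rho\}$. By (b), the coefficients of $e_0$ and $e_1$ in $\tau(1_{t_1,b})$ are up to sign the values of $\tau$ on the Kummer classes of $z(b)/z(t_1)$ and $(1-z)(b)/(1-z)(t_1)$. The map $z$ sends $t_1$ to the point $1$ and $t_0$ to $\partial$; the map $1-z$ sends $t_1$ to $\partial$ and $t_0$ to the point $1$. So the two numbers are $1,1$ for $b=t_0$ and $\rho,\ 1-\rho=\rho^{-1}$ for $b=\rho$. They are roots of unity and vanish in $F^\times\otimes\mathbb{Q}$. Hence $\tau$ kills $1_{t_1,t_0}$ and $1_{t_1,\rho}$ and their inverses. In $\mathcal{A}_{t_1,t_1}$ it kills $e_1$ and $e_0=1_{t_1,t_0}\,e_0\,1_{t_0,t_1}$, so it is zero there, and then on every $\mathcal{A}_{a,b}=1_{a,t_1}\mathcal{A}_{t_1,t_1}1_{t_1,b}$.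
\end{proof}

\subsection{The action and the depth filtration}
By Lemma~\ref{lem:inM}, $\mathcal{U}$ acts on these spaces. For $\tau\in\mathfrak{l}$ put
\[
\varphi_\tau=\tau(1_{t_1,t_0}),\qquad\psi_\tau=\tau(1_{t_1,\rho}),\qquad\chi_\tau=\tau(1_{t_0,\rho}).
\]
These are Lie series with all terms of degree $\ge2$. The Leibniz rule gives $\psi_\tau=\varphi_\tau+\chi_\tau$ and $\tau(1_{t_0,t_1})=-\varphi_\tau$. On $\mathcal{A}_{t_1,t_1}$ the element $\tau$ acts by the derivation $\partial_\tau$ with $\partial_\tau e_1=0$ and $\partial_\tau e_0=\tau(1_{t_1,t_0}e_01_{t_0,t_1})=[\varphi_\tau,e_0]$. On $\mathcal{A}_{t_0,t_0}$ it acts by the derivation $\partial'_\tau$ with $\partial'_\tau e_0=0$ and $\partial'_\tau e_1=\tau(1_{t_0,t_1}e_11_{t_1,t_0})=-[\varphi_\tau,e_1]$. Therefore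
\begin{equation}\label{eq:action}
\tau(P)=\begin{cases}\partial_\tau P+P\varphi_\tau&\text{on }\mathcal{A}_{t_1,t_0},\\ \partial_\tau P+P\psi_\tau&\text{on }\mathcal{A}_{t_1,\rho},\\ \partial'_\tau P+P\chi_\tau&\text{on }\mathcal{A}_{t_0,\rho}.\end{cases}
\end{equation}

Let $D^p\subset\mathcal{A}$ be the closed span of the words in $e_0,e_1$ with at least $p$ letters $e_1$. It is the closure of the $p$-th power of the ideal generated by $e_1=Y$, so it is also the closed span of the words in $X,Y$ with at least $p$ letters $Y$. A Lie series with all terms of degree $\ge2$ vanishes for $e_1=0$, so it lies in $D^1$. Thus $\partial_\tau e_0\in D^1$ and $\partial'_\tau e_1\in D^2$, and in all three cases of \eqref{eq:action}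
\begin{equation}\label{eq:depth}
\tau(D^p)\subset D^{p+1}\qquad(\tau\in\mathfrak{l}).
\end{equation}
This is how the depth of an index bounds the length of words in $\mathcal{U}$.

\subsection{Parity}
Let $\mathfrak{n}\subset\mathfrak{l}$ be the ideal generated by $\sigma_2,\sigma_4,\dots$. It acts trivially on paths between the rational base points $t_1$ and $t_0$. On paths to $\rho$ it need not act trivially, and we need a substitute. The conjugate of $\rho$ is also its image under $\iota=1/z$, and $\iota$ is diagonal in the letters $X,Y$. Comparing the two descriptions of $\bar\rho$ turns the sign \eqref{eq:sigmac} into a parity condition on series.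

\begin{proposition}\label{prop:parity}
\begin{itemize}
\item[(i)] The ideal $\mathfrak{n}$ acts as $0$ on $\mathcal{A}_{t_1,t_0}$, and $\varphi_\tau=0$, $\partial_\tau=0$ for $\tau\in\mathfrak{n}$.
\item[(ii)] $\psi_{\tau^c}(X,Y)=\psi_\tau(-X,Y)$ for all $\tau\in\mathfrak{l}$.
\item[(iii)] As a Lie algebra, $\mathfrak{n}$ is generated by elements $\tau$ for which $\psi_\tau$ is odd in $X$, that is, only words with an odd number of letters $X$ occur in $\psi_\tau$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) Since $c$ fixes $t_1$ and $t_0$, \eqref{eq:cstar} gives $\varphi_{\tau^c}=\varphi_\tau$. By \eqref{eq:sigmac}, $\varphi_{\sigma_{2m}}=-\varphi_{\sigma_{2m}}=0$, so $\sigma_{2m}$ acts as $0$ on $\mathcal{A}_{t_1,t_0}$ by \eqref{eq:action}. The kernel of a representation is an ideal, so $\mathfrak{n}$ acts as $0$. For $\tau\in\mathfrak{n}$ this gives $\varphi_\tau=\tau(1)=0$ and then $\partial_\tau=0$.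

(ii) The map $\iota$ fixes $1$ with derivative $-1$ and sends $\rho$ to $\bar\rho$, so it maps $\Pi_{t_1,\rho}$ to $\Pi_{-t_1,\bar\rho}$. From $\iota^*d\log z=-d\log z$ and $\iota^*d\log(1-z)=d\log(1-z)-d\log z$ we get $\iota_*e_0=-e_0-e_1$ and $\iota_*e_1=e_1$, that is, $\iota_*X=-X$ and $\iota_*Y=Y$. As $\iota_*$ is graded and respects composition and the points $1_{a,b}$, it is the substitution $P(X,Y)\mapsto P(-X,Y)$. Let $\tau\in\mathfrak{l}$ be homogeneous of degree $n\ge2$ and lift its image in $\mathfrak{u}_n$ to $\tilde\tau\in\mathfrak{u}_{F,n}$. Since $\iota_*$ commutes with $\tilde\tau$, we have $\tilde\tau(1_{-t_1,\bar\rho})=\psi_\tau(-X,Y)$. From $1_{t_1,\bar\rho}=1_{t_1,-t_1}1_{-t_1,\bar\rho}$ and Lemma~\ref{lem:samepuncture} we get $\tilde\tau(1_{t_1,\bar\rho})=\psi_\tau(-X,Y)$. On the other hand, $\tilde\tau^c$ lifts the image of $\tau^c$, so $\tilde\tau(1_{t_1,\bar\rho})=\psi_{\tau^c}$ by \eqref{eq:cstar}.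

(iii) Consider the elements $\tau=\operatorname{ad}(\sigma_{o_1})\cdots\operatorname{ad}(\sigma_{o_j})\sigma_{2m}\in\mathfrak{n}$ with $j\ge0$ and all $o_i$ odd. The subalgebra that they generate contains every $\sigma_{2m}$, so it is stable under $\operatorname{ad}\sigma_{2m}$. It is stable under $\operatorname{ad}\sigma_o$ for odd $o$, since this derivation maps generators to generators. So it is an ideal, and it equals $\mathfrak{n}$. For these generators $\tau^c=-\tau$, and (ii) gives $\psi_\tau(-X,Y)=-\psi_\tau(X,Y)$.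
\end{proof}

The passage to generators in (iii) is needed: for $\tau=[\sigma_2,\sigma_4]\in\mathfrak{n}$ we have $\tau^c=\tau$, and $\psi_\tau$ is even in $X$.

\section{Periods as values of functionals}\label{sec:periods}

\subsection{A rational frame}
The series $S_\gamma$ has transcendental coefficients. We write it as the image of a rational series under one element of $G(\mathbb{C})$ that does not depend on $\gamma$.

\begin{lemma}\label{lem:frame}
There is an element $u$ with constant term $1$ in the weight completion of $\mathcal{U}\otimes\mathbb{C}$ with the following properties. For every topological path $\gamma$ between base points $a,b\in\{t_0,t_1,\rho\}$ there is a group-like series $\gamma^{\mathbb{Q}}\in\mathcal{A}_{a,b}$ with rational coefficients such that $S_\gamma=(2\pi i)\cdot u\gamma^{\mathbb{Q}}$, where $(2\pi i)\cdot$ multiplies the degree $n$ part by $(2\pi i)^n$. The element $u$ acts as a point of $U(\mathbb{C})$.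
\end{lemma}

\begin{proof}
The scheme $\mathrm{Isom}^\otimes(\omega,\omega_B)$ on $\mathcal{M}$ is a $G$-torsor over $\mathbb{Q}$. It has a rational point $s$. Indeed, the induced $\mathbb{G}_m$-torsor is trivial by Hilbert's Theorem 90, and the fiber over a rational point is a $U$-torsor. By Lemma~\ref{lem:gens}, $U$ is the inverse limit of the unipotent algebraic groups $U_N$ with Lie algebras $\mathfrak{u}/\prod_{n>N}\mathfrak{u}_n$. In characteristic $0$ a torsor under a unipotent algebraic group has a rational point, so a rational point of the induced $U_N$-torsor lifts to the $U_{N+1}$-torsor, its fiber being a torsor under $\ker(U_{N+1}\to U_N)$. A compatible sequence of lifts gives $s$.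

Write $\mathrm{comp}\circ s=\mu\cdot u_0\in G(\mathbb{C})$ with $\mu\in\mathbb{C}^\times$, $u_0\in U(\mathbb{C})$, and put $\gamma^{\mathbb{Q}}=s^{-1}\gamma$, a rational point of $\Pi^\omega_{a,b}$. By (d), $S_\gamma=\mu\cdot u_0\gamma^{\mathbb{Q}}$. For the small positive loop $\gamma$ around $1$ based at $t_1$ we have $S_\gamma=\exp(2\pi ie_1)$, and $U$ fixes $e_1$, so $\gamma^{\mathbb{Q}}=\exp(\frac{2\pi i}{\mu}e_1)$ and $\lambda=2\pi i/\mu\in\mathbb{Q}^\times$. Replacing $s$ by $s\lambda$ replaces $\mu\cdot u_0$ by $\mu\lambda\cdot(\lambda^{-1}u_0\lambda)$, so we may assume $\mu=2\pi i$. Lift $\log u_0\in\prod_n\mathfrak{u}_n\otimes\mathbb{C}$ degree by degree to the completion of $\mathfrak{l}\otimes\mathbb{C}$ and let $u$ be the exponential of the lift.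
\end{proof}

We fix $u$ and the series $\gamma^{\mathbb{Q}}$. For a functional $f\colon\mathcal{U}\to\mathbb{Q}$ that vanishes on words of large weight, $f(u)$ is a finite sum, and we put
\[
\mathrm{per}_k(f)=(2\pi i)^kf(u).
\]
This is $\mathbb{Q}$-linear in $f$, and $\mathrm{per}_k=(2\pi i)^{k-K}\mathrm{per}_K$. If $S\in\mathcal{A}_{a,b}$ is rational and $\ell$ is a rational linear form that is homogeneous of degree $k$, then $f(v)=\ell(vS)$ vanishes on words of weight $>k$, and
\begin{equation}\label{eq:per}
\ell\big((2\pi i)\cdot uS\big)=\mathrm{per}_k(f).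
\end{equation}

\subsection{The space $V_{k,d}$}
Let $V_{k,d}$ be the space of functionals $\mathcal{U}\to\mathbb{Q}$ that vanish on all words that contain a letter $\sigma_{2m}$, on words of weight $>k$, and on words of length $>d$. Its dimension is the number of sequences $(r_1,\dots,r_n)$ of odd integers $\ge3$ with $0\le n\le d$ and $\sum_ir_i\le k$. The words that contain some $\sigma_{2m}$ span the two-sided ideal generated by the $\sigma_{2m}$, and this ideal equals $\mathfrak{n}\,\mathcal{U}$: the right ideal $\mathfrak{n}\,\mathcal{U}$ is two-sided because $\tau\nu=\nu\tau+[\tau,\nu]$ for $\tau\in\mathfrak{l}$, $\nu\in\mathfrak{n}$. So the first condition on $f$ says that $f(\tau v)=0$ for $\tau\in\mathfrak{n}$, $v\in\mathcal{U}$.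

\begin{proposition}\label{prop:mzv}
Let $\mathbf{k}$ be admissible of weight $k$ and depth $d$, and let $g_{\mathbf{k}}(v)=\langle w_{\mathbf{k}},v\alpha^{\mathbb{Q}}\rangle$. Then $g_{\mathbf{k}}\in V_{k,d}$ and $\zeta(\mathbf{k})=(-1)^{d+k}\mathrm{per}_k(g_{\mathbf{k}})$.
\end{proposition}

\begin{proof}
The formula is \eqref{eq:mzvint} and \eqref{eq:per}. The functional kills $\mathfrak{n}\,\mathcal{U}$ by Proposition~\ref{prop:parity}(i). It kills words of length $>d$ by \eqref{eq:depth}, because $w_{\mathbf{k}}$ has $d$ letters $e_1$.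
\end{proof}

\subsection{The log-sine functionals}
Let $\gamma$ be the path of Section~\ref{ss:arc} and put $S_\rho=\exp(\frac14Y)\gamma^{\mathbb{Q}}\in\mathcal{A}_{t_1,\rho}$, a rational group-like series. Since $U$ fixes $Y=e_1$ at $t_1$ and $2\pi i\cdot\frac14=\frac{\pi i}{2}$, the definition \eqref{eq:hatS} gives $\widehat S=(2\pi i)\cdot uS_\rho$. Elements of $\mathfrak{l}$ raise the degree by at least $2$, so points of $U$ do not change coefficients of degree one. With \eqref{eq:yzero} this gives
\begin{equation}\label{eq:yzero2}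
\langle y,u'S_\rho\rangle=\langle y,S_\rho\rangle=0\qquad\text{for } u'\in U(R),\ R \text{ a commutative } \mathbb{Q}\text{-algebra}.
\end{equation}
For $\mathbf{k}=(k_1,\dots,k_n)$ with all $k_u\ge2$ put $f_{\mathbf{k}}(v)=L_{\mathbf{k}}(vS_\rho)$.

\begin{proposition}\label{prop:odd}
Let $k_1,\dots,k_n\ge3$ be odd and $K=\sum_uk_u$. Then $f_{\mathbf{k}}\in V_{K,n}$, and for $k\ge K$
\[
\mathrm{per}_k(f_{\mathbf{k}})=\pm(2\pi i)^{k-K}\,\frac{\mathrm{SLs}(\mathbf{k})}{\prod_u(k_u-2)!}.
\]
\end{proposition}

\begin{proof}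
The form $L_{\mathbf{k}}$ has degree $K$, so $f_{\mathbf{k}}$ kills words of weight $>K$, and the formula follows from \eqref{eq:per} and \eqref{eq:Larc} because $K-n$ is even. Since $L_{\mathbf{k}}$ has $y$-degree $n$, it vanishes on $D^{n+1}$, and $f_{\mathbf{k}}$ kills words of length $>n$ by \eqref{eq:depth}.

It remains to show that $f_{\mathbf{k}}(\tau v)=0$ for $\tau\in\mathfrak{n}$ and $v\in\mathcal{U}$. If this holds for $\tau$ and $\tau'$ and all $v$, then it holds for $[\tau,\tau']$, since $[\tau,\tau']v=\tau(\tau'v)-\tau'(\tau v)$. So by Proposition~\ref{prop:parity} we may assume that $\psi_\tau$ is odd in $X$, and we know that $\partial_\tau=0$. Thus $\tau$ acts on $\mathcal{A}_{t_1,\rho}$ by right multiplication by $\psi_\tau$. Lemma~\ref{lem:factor} handles right multiplication, but only on group-like series, and $vS_\rho$ is not group-like. We realize it as a coefficient of a group-like series. Let $v=\sigma_{r_1}\cdots\sigma_{r_j}$, $R=\mathbb{Q}[\epsilon_1,\dots,\epsilon_j]/(\epsilon_i^2)$, and $T=(1+\epsilon_1\sigma_{r_1})\cdots(1+\epsilon_j\sigma_{r_j})S_\rho$.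 The product of the factors $1+\epsilon_i\sigma_{r_i}=\exp(\epsilon_i\sigma_{r_i})$ acts as a point of $U(R)$, so $T$ is group-like, and $\langle y,T\rangle=0$ by \eqref{eq:yzero2}. The number $f_{\mathbf{k}}(\tau v)$ is the coefficient of $\epsilon_1\cdots\epsilon_j$ in $L_{\mathbf{k}}(T\psi_\tau)$. The series $T'=1+\epsilon\psi_\tau$ with $\epsilon^2=0$ is group-like without linear terms, and the coefficient of $\epsilon$ in Lemma~\ref{lem:factor} is
\[
L_{\mathbf{k}}(T\psi_\tau)=\sum_{l=0}^{n-1}L_{(k_1,\dots,k_l)}(T)\,L_{(k_{l+1},\dots,k_n)}(\psi_\tau).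
\]
The form $L_{(k_{l+1},\dots,k_n)}$ has $x$-degree $\sum_{u>l}(k_u-1)$, which is even, while $\psi_\tau$ is odd in $X$. All terms vanish.
\end{proof}

\begin{remark}
The last step uses that every tail sum $\sum_{u>l}(k_u-1)$ is even, which holds exactly when every $k_u$ is odd. The conclusion fails for $\mathbf{k}=(2)$. The functional $f_{(2)}$ is supported on the words $1$ and $\sigma_2$. If $f_{(2)}(\sigma_2)$ were $0$, then $\mathrm{per}_2(f_{(2)})=(2\pi i)^2f_{(2)}(1)$ would be real; but it equals $i\,\mathrm{SLs}(2)$ by \eqref{eq:Larc}, and $\mathrm{SLs}(2)<0$ because $A<0$ on $(0,\pi/3)$.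
\end{remark}

\section{The odd log-sine functionals form a basis}\label{sec:basis}

The functionals $f_{\mathbf{k}}$ in $V_{k,d}$ are as many as the dimension of $V_{k,d}$. To prove independence we compute the action of $\sigma_r$ modulo higher depth, where it depends on two rational constants.

\subsection{The constants in depth one}
A Lie polynomial of degree $r\ge2$ is congruent modulo $D^2$ to a multiple of $\operatorname{ad}(e_0)^{r-1}e_1$, and $\operatorname{ad}(e_0)^{r-1}e_1\equiv P_r$ because $e_0\equiv X \pmod{D^1}$. For odd $r\ge3$ define $c_r,c'_r,\lambda_r\in\mathbb{Q}$ by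
\[
\varphi_{\sigma_r}\equiv c_rP_r,\qquad\psi_{\sigma_r}\equiv c'_rP_r,\qquad\chi_{\sigma_r}\equiv\lambda_rP_r\pmod{D^2}.
\]
Then $c'_r=c_r+\lambda_r$. The constants depend on the scaling of $\sigma_r$, but their ratios do not, and these are read off from periods.

\begin{lemma}\label{lem:constants}
For odd $r\ge3$ we have $c_r\ne0$ and $c'_r=\kappa_rc_r$.
\end{lemma}

\begin{proof}
Let $a_r\in\mathbb{C}$ be the coefficient of the word $\sigma_r$ in $u$. Modulo $D^1$ a group-like series is $\exp(qe_0)$, where $q$ is its coefficient of $e_0$.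

\emph{The value $\zeta(r)$.} The coefficient of $e_0$ in $S_\alpha$ is the limit of $\int_z^{z'}\frac{dt}{t}-\log z'=-\log z$ as $z\to1$, $z'\to0$, which is $0$. Since $u$ does not change coefficients of degree one, $\alpha^{\mathbb{Q}}\equiv1\pmod{D^1}$, and $\sigma_j\alpha^{\mathbb{Q}}\equiv\varphi_{\sigma_j}\pmod{D^2}$ by \eqref{eq:depth}. The word $w_{(r)}=e_0^{r-1}e_1$ has coefficient $1$ in $\operatorname{ad}(e_0)^{r-1}e_1$, so $g_{(r)}(\sigma_j)=\delta_{jr}c_r$. By Proposition~\ref{prop:mzv}, $g_{(r)}$ kills words of length $\ge2$, and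
\[
\zeta(r)=(2\pi i)^r(q_0+c_ra_r),\qquad q_0=g_{(r)}(1)\in\mathbb{Q}.
\]
If $c_r$ were $0$, the positive number $\zeta(r)$ would be purely imaginary, since $r$ is odd.

\emph{The value $\mathrm{Li}_r(\rho)$.} We start at $t_0$, where the derivation $\partial'_\tau$ kills $e_0$. Let $\beta$ be the path from $t_0$ to $\rho$ that turns into the upper half plane near $0$ and follows the segment from $0$ to $\rho$. The word $e_1e_0^{r-1}$ begins with $e_1$, so the regularizing factor does not contribute, and expanding $\frac{dz}{z-1}$ gives $\langle e_1e_0^{r-1},S_\beta\rangle=-\mathrm{Li}_r(\rho)$. Let $g(v)=\langle e_1e_0^{r-1},v\beta^{\mathbb{Q}}\rangle$; it kills words of length $\ge2$ by \eqref{eq:depth}. Write $\beta^{\mathbb{Q}}\equiv e^{qe_0}\pmod{D^1}$. By \eqref{eq:action} and \eqref{eq:depth}, $\sigma_j\beta^{\mathbb{Q}}\equiv e^{qe_0}\chi_{\sigma_j}\pmod{D^2}$. Only the term $1$ of $e^{qe_0}$ contributes to a word that begins with $e_1$, and $e_1e_0^{r-1}$ has coefficient $(-1)^{r-1}=1$ in $\operatorname{ad}(e_0)^{r-1}e_1$.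 So $g(\sigma_j)=\delta_{jr}\lambda_r$ and
\[
-\mathrm{Li}_r(\rho)=(2\pi i)^r(q_1+\lambda_ra_r),\qquad q_1=g(1)\in\mathbb{Q}.
\]
Eliminating $a_r$ gives $-\mathrm{Li}_r(\rho)=\frac{\lambda_r}{c_r}\zeta(r)+(2\pi i)^r\big(q_1-\frac{\lambda_r}{c_r}q_0\big)$. The last term is purely imaginary, so $\lambda_r/c_r=-\operatorname{Re}\mathrm{Li}_r(\rho)/\zeta(r)$ and $c'_r/c_r=1+\lambda_r/c_r=\kappa_r$.
\end{proof}

Let $\delta_r$ be the derivation with $\delta_rX=-P_{r+1}$, $\delta_rY=0$, and let $R_r$ be right multiplication by $P_r$. Both operators preserve $\mathbb{Z}\langle X,Y\rangle$ and raise the number of letters $Y$ by one. We have $\partial_{\sigma_r}X=[\varphi_{\sigma_r},e_0]\equiv c_r[P_r,X]=c_r\delta_rX\pmod{D^2}$ and $\partial_{\sigma_r}Y=0$. By \eqref{eq:action} and Lemmas~\ref{lem:kappa} and~\ref{lem:constants}, the action on $\mathcal{A}_{t_1,\rho}$ satisfies, for odd $r\ge3$,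
\begin{equation}\label{eq:graded}
\sigma_rP\equiv c'_r\,\big(R_r+\kappa_r^{-1}\delta_r\big)P\pmod{D^{p+2}}\quad\text{for }P\in D^p,\qquad c'_r\ne0,\quad\kappa_r^{-1}\in3\mathbb{Z}_{(3)} .
\end{equation}
If the term $\delta_r$ were absent, Lemma~\ref{lem:dual} would make the $f_{\mathbf{k}}$ dual to the words of $\mathcal{U}$ to leading order. The next example shows the effect of $\delta_r$ in the first case where two indices share weight and length.

\begin{example}\label{ex:eight}
Take weight $8$ and length $2$, so that the indices are $(3,5)$ and $(5,3)$. Since $\delta_r(1)=0$, \eqref{eq:graded} gives modulo $D^3$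
\[
\frac{\sigma_3\sigma_5\cdot1}{c'_3c'_5}\equiv P_5P_3+\kappa_3^{-1}\delta_3P_5,\qquad\frac{\sigma_5\sigma_3\cdot1}{c'_3c'_5}\equiv P_3P_5+\kappa_5^{-1}\delta_5P_3 .
\]
From $\delta_rP_s=-\sum_{i=0}^{s-2}\operatorname{ad}(X)^i[P_{r+1},P_{s-1-i}]$ and $\operatorname{ad}(X)[P_a,P_b]=[P_{a+1},P_b]+[P_a,P_{b+1}]$ we obtain
\[
\delta_3P_5=-6[P_5,P_3]-4[P_6,P_2]-[P_7,P_1],\qquad\delta_5P_3=-2[P_6,P_2]-[P_7,P_1].
\]
By Lemma~\ref{lem:dual}, $L_{(3,5)}$ takes the values $-1$ and $0$ on $[P_5,P_3]$ and $[P_6,P_2]$. Lemma~\ref{lem:factor} with $T=1+\epsilon P_7$, $T'=1+\epsilon'Y$ gives $L_{(3,5)}(P_7Y)=L_{(3)}(P_7)L_{(5)}(Y)=0$. For $YP_7$, precede a path $q$ with $x(1)=0$ by a vertical segment of length $\epsilon$; this replaces $y$ by $y+\epsilon$ in \eqref{eq:Lint}. With $a(t)=x(1)-x(t)$ we have $\int_0^ta\,dx=-a(t)^2/2$ and $\int_t^1\frac{a^3}{3!}dx=a(t)^4/24$, so the coefficient of $\epsilon$ is $\big(-\frac1{12}+\frac1{24}\big)\int a^5y\,dx=-5L_{(7)}(S_q)$. As in the proof of Lemma~\ref{lem:factor}, the identity $L_{(3,5)}(YT')=-5L_{(7)}(T')$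 extends to $T'=1+\epsilon'P_7$, so $L_{(3,5)}(YP_7)=-5$ and $L_{(3,5)}([P_7,P_1])=5$. Hence $L_{(3,5)}(\delta_3P_5)=1$ and $L_{(3,5)}(\delta_5P_3)=-5$. By \eqref{eq:Lint}, $L_{(3,5)}+L_{(5,3)}=L_{(3)}\mathbin{\sqcup\!\sqcup}L_{(5)}$, which kills Lie polynomials, so $L_{(5,3)}$ takes the opposite values. With rows $L_{(3,5)},L_{(5,3)}$ and the two series above as columns, the matrix of values is
\[
\begin{pmatrix}\kappa_3^{-1}&1-5\kappa_5^{-1}\\1-\kappa_3^{-1}&5\kappa_5^{-1}\end{pmatrix}=\begin{pmatrix}3/2&-241/29\\-1/2&270/29\end{pmatrix},\qquad\det=-1+\kappa_3^{-1}+5\kappa_5^{-1}=\frac{569}{58}.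
\]
The matrix is not triangular, and in the real absolute value it is far from the permutation matrix that $R_3,R_5$ alone would give. Modulo $3$ it equals that permutation matrix.
\end{example}

\begin{proposition}\label{prop:basis}
The functionals $f_{\mathbf{k}}$, where $\mathbf{k}$ runs over the sequences of $n\le d$ odd integers $\ge3$ with sum $\le k$, form a basis of $V_{k,d}$.
\end{proposition}

\begin{proof}
They lie in $V_{k,d}$ by Proposition~\ref{prop:odd}, and their number is $\dim V_{k,d}$, so it suffices to prove independence. Suppose $\sum q_{\mathbf{k}}f_{\mathbf{k}}=0$ with some $q_{\mathbf{k}}\ne0$, and let $n$ be the largest length of such a $\mathbf{k}$. Evaluate on the words $\sigma_{r_1}\cdots\sigma_{r_n}$ with $r_i\ge3$ odd and $\sum_ir_i\le k$. The $f_{\mathbf{k}}$ with $\mathbf{k}$ of length $<n$ vanish on them. So we reach a contradiction if the square matrix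
\[
M(\mathbf{k};\mathbf{r})=L_{\mathbf{k}}(\sigma_{r_1}\cdots\sigma_{r_n}S_\rho),
\]
indexed by sequences $\mathbf{k},\mathbf{r}$ of length $n$ with odd entries $\ge3$ and sum $\le k$, is invertible.

Since $M(\mathbf{k};\mathbf{r})=0$ if $\sum_ir_i>\sum_uk_u$, the matrix is block triangular, and it suffices to treat a diagonal block $\sum_ir_i=\sum_uk_u$. There only the constant term $1$ of $S_\rho$ contributes, by degree. As $L_{\mathbf{k}}$ vanishes on $D^{n+1}$, repeated use of \eqref{eq:graded} gives
\[
\frac{M(\mathbf{k};\mathbf{r})}{c'_{r_1}\cdots c'_{r_n}}=L_{\mathbf{k}}\Big(\big(R_{r_1}+\kappa_{r_1}^{-1}\delta_{r_1}\big)\cdots\big(R_{r_n}+\kappa_{r_n}^{-1}\delta_{r_n}\big)\,1\Big).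
\]
Expand the product. The term $R_{r_1}\cdots R_{r_n}1=P_{r_n}\cdots P_{r_1}$ contributes $1$ if $\mathbf{k}=(r_n,\dots,r_1)$ and $0$ otherwise, by Lemma~\ref{lem:dual}. Every other term is a product of at least one factor $\kappa_r^{-1}\in3\mathbb{Z}_{(3)}$ with the value of the integral form $L_{\mathbf{k}}$ on an element of $\mathbb{Z}\langle X,Y\rangle$. So after dividing each column $\mathbf{r}$ by $\prod_ic'_{r_i}\neq0$, the block is a permutation matrix plus a matrix with entries in $3\mathbb{Z}_{(3)}$. Its determinant is $\pm1$ modulo $3$, hence nonzero.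
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathbf{k}$ be admissible of weight $k$ and depth $d$. By Propositions~\ref{prop:mzv} and~\ref{prop:basis}, $g_{\mathbf{k}}$ is a $\mathbb{Q}$-linear combination of the $f_{\mathbf{l}}$ with $\mathbf{l}=(l_1,\dots,l_n)$, $l_i\ge3$ odd, $n\le d$ and $|\mathbf{l}|:=\sum_il_i\le k$. Apply the $\mathbb{Q}$-linear map $\mathrm{per}_k$ and use Propositions~\ref{prop:mzv} and~\ref{prop:odd}:
\[
\zeta(\mathbf{k})=\sum_{\mathbf{l}}q_{\mathbf{l}}\,(2\pi i)^{k-|\mathbf{l}|}\,\mathrm{SLs}(\mathbf{l}),\qquad q_{\mathbf{l}}\in\mathbb{Q}.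
\]
The numbers $\zeta(\mathbf{k})$ and $\mathrm{SLs}(\mathbf{l})$ are real. Taking real parts removes the terms with $k-|\mathbf{l}|$ odd. In the others $k-|\mathbf{l}|=2m$ and $(2\pi i)^{2m}=(-4)^m\pi^{2m}$, so each is a rational multiple of $\pi^{2m}\mathrm{SLs}(\mathbf{l})\in S'_{k,d}$.
\end{proof}

\begin{remark}
The angle $\pi/3$ enters in five places. Because $\rho$ and $1-\rho$ are roots of unity, $\mathfrak{u}_{F,1}$ acts trivially (Lemma~\ref{lem:inM}). Because $|1-\rho|=1$, we have $\langle y,\widehat S\rangle=0$, which is the hypothesis on $T$ in Lemma~\ref{lem:factor}; Example~\ref{ex:eight} shows that the factorization fails without it, since Lemma~\ref{lem:factor} would predict $L_{(3,5)}(YP_7)=0$. Because $F$ is imaginary quadratic, there is one generator $\sigma_n$ in each degree $n\ge2$, with the sign \eqref{eq:sigmac}. Because $1/\rho=c(\rho)$, Proposition~\ref{prop:parity}(ii) holds. Finally, the prime $3$ comes from the factor $1-3^{1-r}$ in $\operatorname{Re}\mathrm{Li}_r(\rho)$.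
\end{remark}

\begin{thebibliography}{9}

\bibitem{Deligne}
Deligne, \emph{Le groupe fondamental de la droite projective moins trois points} (1989).

\bibitem{DG}
Deligne and Goncharov, \emph{Groupes fondamentaux motiviques de Tate mixte} (2005).

\bibitem{Umezawa}
Ryota Umezawa, \emph{Evaluation of iterated log-sine integrals in terms of multiple polylogarithms}, arXiv:1912.07201 (2019).

\end{thebibliography}
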